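\title{Joins of compatible group topologies on $\mathbb{Z}$ and the nonexistence of Mackey topologies}

\begin{abstract}
Let $\lambda$ be a non-discrete Hausdorff linear topology on $\mathbb{Z}$ and let $H$ be its character group. We show that for every locally quasi-convex group topology $\tau\neq\lambda$ on $\mathbb{Z}$ with character group $H$ there is a metrizable locally quasi-convex group topology $\tau'$ with character group $H$ such that $\tau\vee\tau'$ has a character outside $H$. Hence the pair $(\mathbb{Z},H)$ has no Mackey topology. In particular, a natural candidate, the supremum of the topologies of uniform convergence on lacunary sequences of unit fractions that generate $H$, is not the Mackey topology. The proof rests on a compatibility criterion for topologies of uniform convergence on lacunary blocks of fractions.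
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Characters, quasi-convex sets and Mackey topologies}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ and $\mathbb{T}_+=[-\frac14,\frac14]+\mathbb{Z}$. For an abelian topological group $G$, let $G^\wedge$ be the group of its \emph{characters}, the continuous homomorphisms $\chi\colon G\to\mathbb{T}$; we regard $G^\wedge$ as an abstract group. For $A\subseteq G$ and $B\subseteq G^\wedge$ put
\[
A^\triangleright=\{\chi\in G^\wedge:\chi(A)\subseteq\mathbb{T}_+\},\qquad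
B^\triangleleft=\{g\in G:\chi(g)\in\mathbb{T}_+\text{ for all }\chi\in B\}.
\]
A set $A$ is \emph{quasi-convex} if $A=(A^\triangleright)^\triangleleft$. The inclusion $A\subseteq(A^\triangleright)^\triangleleft$ always holds, so $A$ is quasi-convex exactly when every $g\notin A$ is separated from $A$ by a character: $\chi(A)\subseteq\mathbb{T}_+$ and $\chi(g)\notin\mathbb{T}_+$ for some $\chi\in G^\wedge$. This is the group version of separating a point from a convex set by a linear functional. A group topology is \emph{locally quasi-convex} if $0$ has a neighborhood basis of quasi-convex sets.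

We write $\tau\subseteq\tau'$ and say that $\tau$ is \emph{coarser} than $\tau'$, equality allowed; then $(G,\tau)^\wedge\subseteq(G,\tau')^\wedge$. The supremum of a family of group topologies on $G$ is a group topology, and the finite intersections of neighborhoods of $0$ in the members of the family form a basis at $0$ for it. The supremum of two topologies is their \emph{join} $\tau\vee\tau'$. Two group topologies on $G$ are \emph{compatible} if they have the same character group. A locally quasi-convex group topology $\mu$ on $G$ with character group $H$ is the \emph{Mackey topology} for the pair $(G,H)$ if every locally quasi-convex group topology on $G$ with character group $H$ is coarser than $\mu$.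

The existence of $\mu$ has an immediate consequence. If $(\tau_i)$ is a nonempty family of locally quasi-convex topologies with character group $H$, then $\tau_i\subseteq\sup_i\tau_i\subseteq\mu$, and so
\begin{equation}\label{eq:sandwich}
(G,H)\text{ has a Mackey topology}\quad\Longrightarrow\quad (G,\textstyle\sup_i\tau_i)^\wedge=H .
\end{equation}
For two topologies the conclusion is a statement about extending characters. The group $(G,\tau\vee\tau')$ is the diagonal of $(G,\tau)\times(G,\tau')$, and a character of the product has the form $(g,g')\mapsto\chi(g)+\chi'(g')$ with $\chi,\chi'\in H$, so it restricts to $\chi+\chi'\in H$ on the diagonal. Thus $\tau\vee\tau'$ has character group $H$ if and only if every character of the diagonal extends to the product. For locally convex topologies on a real vector space and continuous linear functionals, the Hahn--Banach theorem supplies this extension, and the join of two topologies with the same dual has that dual again. One may hope for the same behavior in groups. We show that on $\mathbb{Z}$ it fails as often as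 it can.

\subsection*{Topologies on the integers}

We identify a homomorphism $\chi\colon\mathbb{Z}\to\mathbb{T}$ with the point $x=\chi(1)$, so that $\chi(k)=kx$; the character group of any group topology on $\mathbb{Z}$ is then a subgroup of $\mathbb{T}$. Let $\mathcal{D}$ be the set of strictly increasing sequences $\mathbf{b}=(b_n)_{n\ge1}$ of positive integers with $b_n\mid b_{n+1}$ for all $n$, and let $\mathcal{D}_\infty=\{\mathbf{b}\in\mathcal{D}:b_{n+1}/b_n\to\infty\}$. Each $\mathbf{b}\in\mathcal{D}$ defines two topologies.
\begin{itemize}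
\item $\lambda_{\mathbf{b}}$ is the group topology with the subgroups $b_n\mathbb{Z}$ as a neighborhood basis of $0$. It is \emph{linear}, that is, it has a basis at $0$ of subgroups. For $b_n=p^n$ it is the $p$-adic topology.
\item $\tau_{\mathbf{b}}$ is induced by the injective homomorphism $\mathbb{Z}\to c_0(\mathbb{T})$, $k\mapsto(\frac{k}{b_n}+\mathbb{Z})_{n\ge1}$, where $c_0(\mathbb{T})$ is the group of null sequences in $\mathbb{T}$ with the topology of uniform convergence.
\end{itemize}
An integer $k$ is small in $\lambda_{\mathbf{b}}$ if finitely many prescribed fractions $k/b_n$ vanish in $\mathbb{T}$, and small in $\tau_{\mathbf{b}}$ if all of them are uniformly near $0$. The following facts are known.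
\begin{itemize}
\item[(F1)] Every non-discrete Hausdorff linear topology on $\mathbb{Z}$ equals $\lambda_{\mathbf{b}}$ for some $\mathbf{b}\in\mathcal{D}$.
\item[(F2)] $(\mathbb{Z},\lambda_{\mathbf{b}})^\wedge$ is the subgroup of $\mathbb{T}$ generated by $\{\frac1{b_n}+\mathbb{Z}:n\ge1\}$.
\item[(F3)] For $\mathbf{c}\in\mathcal{D}_\infty$, the topology $\tau_{\mathbf{c}}$ is metrizable, locally quasi-convex and strictly finer than $\lambda_{\mathbf{c}}$, and $(\mathbb{Z},\tau_{\mathbf{c}})^\wedge=(\mathbb{Z},\lambda_{\mathbf{c}})^\wedge$.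
\item[(F4)] For every $\mathbf{b}\in\mathcal{D}$ there is $\mathbf{c}\in\mathcal{D}_\infty$ with $\lambda_{\mathbf{c}}=\lambda_{\mathbf{b}}$.
\end{itemize}
Fact (F1) only describes the scope of the results. For (F4) take $c_n=b_{n^2}$, for which $c_{n+1}/c_n\ge2^{2n+1}$. Short proofs of (F2) and (F3) come up on the way, in Lemma~\ref{lem:lambda} and Corollary~\ref{cor:unit}.

Fix $\mathbf{b}\in\mathcal{D}$ and put $H=(\mathbb{Z},\lambda_{\mathbf{b}})^\wedge$. From now on, \emph{compatible} means ``having character group $H$''. By (F3) and (F4), $\lambda_{\mathbf{b}}$ is not the Mackey topology for $(\mathbb{Z},H)$, and a Mackey topology would have to be finer than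
\[
s_{\mathbf{b}}=\sup\{\tau_{\mathbf{c}}:\mathbf{c}\in\mathcal{D}_\infty,\ \lambda_{\mathbf{c}}=\lambda_{\mathbf{b}}\}.
\]
By \eqref{eq:sandwich}, a Mackey topology can exist only if $s_{\mathbf{b}}$ is compatible, and in that case $s_{\mathbf{b}}$ is the first candidate. This leads to the following question, posed in \cite{AB}.

\medskip
\noindent\textbf{Question.} \emph{Assume that $s_{\mathbf{b}}$ is compatible. Is $s_{\mathbf{b}}$ the Mackey topology? That is, is every locally quasi-convex group topology on $\mathbb{Z}$ with character group $H$ coarser than $s_{\mathbf{b}}$?}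
\medskip

The answer is no.

\begin{theorem}\label{thm:answer}
Let $\mathbf{b}\in\mathcal{D}$ and let $\mathbf{c}\in\mathcal{D}_\infty$ with $\lambda_{\mathbf{c}}=\lambda_{\mathbf{b}}$. There is a metrizable locally quasi-convex compatible topology $\tau'$ on $\mathbb{Z}$ such that $\tau_{\mathbf{c}}\vee\tau'$ is not compatible. Consequently, if $s_{\mathbf{b}}$ is compatible, then $\tau'$ is not coarser than $s_{\mathbf{b}}$, and $s_{\mathbf{b}}$ is not the Mackey topology.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $\mathbf{b}\in\mathcal{D}$ and let $\tau\neq\lambda_{\mathbf{b}}$ be a locally quasi-convex compatible topology on $\mathbb{Z}$. Then there is a metrizable locally quasi-convex compatible topology $\tau'$ such that $\tau\vee\tau'$ is not compatible. Hence $\lambda_{\mathbf{b}}$ is the only locally quasi-convex compatible topology $\tau$ such that $\tau\vee\tau'$ is compatible for every locally quasi-convex compatible $\tau'$. In particular, $(\mathbb{Z},H)$ has no Mackey topology, for any $\mathbf{b}\in\mathcal{D}$.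
\end{theorem}

All topologies that we construct are topologies $\tau_S$ of uniform convergence on a set $S\subseteq H$ of characters (Section~\ref{sec:uniform}). Three facts about them combine. The join $\tau_S\vee\tau_{S'}$ controls the differences $S'-S$. A certain sparse set $D\subseteq H$ already produces a character outside $H$. And $\tau_{S'}$ is compatible when $S'$ is lacunary in a suitable sense (Sections~\ref{sec:scales} and~\ref{sec:criterion}). So we perturb a lacunary part of $S$ by the elements of $D$, too little to spoil lacunarity. Section~\ref{sec:dyadic} carries this out for the $2$-adic topology, Section~\ref{sec:perturb} for an arbitrary null sequence in $H$, which gives Theorem~\ref{thm:answer}. Section~\ref{sec:strong} finds such a null sequence below every $\tau\neq\lambda_{\mathbf{b}}$.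

\section{Uniform convergence on a set of characters}\label{sec:uniform}

For $\theta\in\mathbb{T}$, or $\theta\in\mathbb{R}$ read modulo $1$, let $\|\theta\|\in[0,\frac12]$ be the distance from $\theta$ to $0$ in $\mathbb{T}$, so that $\mathbb{T}_+=\{\theta:\|\theta\|\le\frac14\}$. We use that $\|\cdot\|$ is even, subadditive and continuous, that $\|v\|\le|v|$ for real $v$ with equality when $|v|\le\frac12$, and the resulting rule
\begin{equation}\label{eq:mult}
\|m\theta\|=m\|\theta\|\qquad\text{whenever } m\ge1 \text{ is an integer and } m\|\theta\|\le\tfrac12 .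
\end{equation}
The set $\mathbb{T}_+$ has a fixed size, but testing it on multiples detects arbitrarily small neighborhoods of $0$.

\begin{lemma}\label{lem:quarter}
If $\|j\theta\|\le\frac14$ for $j=1,\dots,m$, then $\|\theta\|\le\frac1{4m}$. In particular, if $\|j\theta\|\le\frac14$ for all $j\ge1$, then $\theta=0$.
\end{lemma}

\begin{proof}
Suppose $\|\theta\|\le\frac1{4j}$ with $1\le j<m$; for $j=1$ this is given. Then $(j+1)\|\theta\|\le\frac{j+1}{4j}\le\frac12$, so $(j+1)\|\theta\|=\|(j+1)\theta\|\le\frac14$ by \eqref{eq:mult}.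
\end{proof}

For a nonempty set $S\subseteq\mathbb{T}$ and $\varepsilon>0$ put
\[
U(S,\varepsilon)=\{k\in\mathbb{Z}:\|kx\|\le\varepsilon\text{ for all }x\in S\}.
\]
These are the closed balls about $0$ for the translation-invariant pseudometric $d_S(k,l)=\sup_{x\in S}\|(k-l)x\|$. Since $d_S(k-k',l-l')\le d_S(k,l)+d_S(k',l')$, it defines a group topology $\tau_S$, the topology of \emph{uniform convergence on $S$}. For a sequence $(s_n)$ of reals we write $\tau_{\{s_n\}}$ for $\tau_S$ with $S=\{s_n+\mathbb{Z}:n\ge1\}$. By definition, $\tau_{\mathbf{c}}=\tau_{\{1/c_n\}}$. Recall that group topologies are compared by their neighborhoods of $0$, and that a homomorphism is continuous if it is continuous at $0$.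

\begin{lemma}\label{lem:tauS}
Let $S,S',D\subseteq\mathbb{T}$ be nonempty.
\begin{itemize}
\item[(a)] Every $x\in S$ is $\tau_S$-continuous, and $\tau_S$ is locally quasi-convex. If $\bigcap_{\varepsilon>0}U(S,\varepsilon)=\{0\}$, then $\tau_S$ is metrizable.
\item[(b)] If $S\subseteq S'$, then $\tau_S\subseteq\tau_{S'}$.
\item[(c)] If $D\subseteq S'-S$, then $\tau_D\subseteq\tau_S\vee\tau_{S'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Continuity of $x\in S$ holds because $\|kx\|\le\varepsilon$ on $U(S,\varepsilon)$. Let $B_m=\{jx:x\in S,\ 1\le j\le m\}$, a set of $\tau_S$-continuous characters. Lemma~\ref{lem:quarter} gives $B_m^\triangleleft\subseteq U(S,\frac1{4m})$, and $\|jkx\|\le j\|kx\|$ gives the reverse inclusion. A set $B^\triangleleft$ is quasi-convex, since $B\subseteq(B^\triangleleft)^\triangleright$ implies $((B^\triangleleft)^\triangleright)^\triangleleft\subseteq B^\triangleleft$. So the sets $U(S,\frac1{4m})$ form a basis of quasi-convex neighborhoods. The condition on the intersection says that $d_S$ is a metric.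

(b) We have $U(S',\varepsilon)\subseteq U(S,\varepsilon)$.

(c) We have $U(S,\varepsilon)\cap U(S',\varepsilon)\subseteq U(D,2\varepsilon)$, because $\|k(x'-x)\|\le\|kx'\|+\|kx\|$.
\end{proof}

The subgroup generated by the points $\frac1{b_n}+\mathbb{Z}$ is the increasing union $\bigcup_n\frac1{b_n}\mathbb{Z}/\mathbb{Z}$. A point $x\in\mathbb{T}$ lies in it if and only if $b_nx=0$ for some $n$, and then for all larger $n$. The next lemma identifies this group with $H$ and places $\lambda_{\mathbf{b}}$ at the bottom of the compatible topologies.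

\begin{lemma}\label{lem:lambda}
Let $\mathbf{b}\in\mathcal{D}$.
\begin{itemize}
\item[(a)] $H=\bigcup_n\frac1{b_n}\mathbb{Z}/\mathbb{Z}$.
\item[(b)] $\lambda_{\mathbf{b}}$ is locally quasi-convex.
\item[(c)] $\lambda_{\mathbf{b}}\subseteq\tau$ for every group topology $\tau$ on $\mathbb{Z}$ with $H\subseteq(\mathbb{Z},\tau)^\wedge$.
\item[(d)] $\tau_{\mathbf{b}}$ is strictly finer than $\lambda_{\mathbf{b}}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $b_nx=0$, the character $x$ vanishes on the neighborhood $b_n\mathbb{Z}$ and is continuous. If $x$ is continuous, then $\|jb_nx\|\le\frac14$ for some $n$ and all $j$, so $b_nx=0$ by Lemma~\ref{lem:quarter}.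

(b) We have $b_n\mathbb{Z}=(\frac1{b_n}\mathbb{Z}/\mathbb{Z})^\triangleleft$: if $\|jk/b_n\|\le\frac14$ for all $j$, then $k/b_n\in\mathbb{Z}$ by Lemma~\ref{lem:quarter}, and the converse is immediate.

(c) The set $b_n\mathbb{Z}=\{k:\|k/b_n\|<1/b_n\}$ is the preimage of an open neighborhood of $0$ under the $\tau$-continuous character $\frac1{b_n}+\mathbb{Z}$.

(d) By Lemma~\ref{lem:tauS}(a) and parts (a), (c), we have $\lambda_{\mathbf{b}}\subseteq\tau_{\mathbf{b}}$. Let $q=b_{n+1}/b_n\ge2$ and $k=b_n\lfloor q/2\rfloor\in b_n\mathbb{Z}$. Then $\|k/b_{n+1}\|=\lfloor q/2\rfloor/q\ge\frac13$. So the $\tau_{\mathbf{b}}$-neighborhood $U(\{1/b_n\},\frac14)$ contains no subgroup $b_n\mathbb{Z}$.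
\end{proof}

The inclusion $S\subseteq H$ is far from making $\tau_S$ compatible.

\begin{example}\label{ex:discrete}
Let $b_n=2^n$. For $k\neq0$ choose $n\ge1$ with $2^{n-2}<|k|\le2^{n-1}$; then $\|k/2^n\|=|k|/2^n>\frac14$. So $U(\{2^{-n}\},\frac14)=\{0\}$, the topology $\tau_{\mathbf{b}}$ is discrete, and its character group is $\mathbb{T}$. The condition $c_{n+1}/c_n\to\infty$ in (F3) cannot simply be dropped.
\end{example}

In this example the harm is done by long runs $\theta,2\theta,4\theta,\dots$ in $S$. Widely spaced runs of growing finite length still create a new character.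

\begin{lemma}\label{lem:doubling}
Let $N_1<N_2<\cdots$ be terms of $\mathbf{b}$ with $N_{J+1}\ge3N_J$, and let
\[
D=\Bigl\{\frac{2^{i-1}}{N_J}+\mathbb{Z}:J\ge1,\ 1\le i\le J\Bigr\},\qquad \xi=\sum_{J\ge1}\frac1{N_J}+\mathbb{Z}.
\]
Then $\xi\notin H$, and $\xi$ is $\tau_D$-continuous.
\end{lemma}

\begin{proof}
For $j\le J$ the quotient $N_J/N_j$ is an integer, so $N_J\xi=\sum_{j>J}N_J/N_j+\mathbb{Z}$, and $0<\sum_{j>J}N_J/N_j\le\sum_{l\ge1}3^{-l}=\frac12$. Hence $N_J\xi\neq0$ for every $J$. Each element of $H$ is annihilated by all $b_n$ with $n$ large, hence by some $N_J$. So $\xi\notin H$.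

Let $0<\delta\le\frac14$ and $k\in U(D,\delta)$, and put $\theta=k/N_J$. Then $\|2^{i-1}\theta\|\le\delta\le\frac14$ for $1\le i\le J$, and $J-1$ applications of \eqref{eq:mult} with $m=2$ give $2^{J-1}\|\theta\|=\|2^{J-1}\theta\|\le\delta$. Therefore
\begin{equation}\label{eq:decay}
\|k/N_J\|\le2^{1-J}\delta\quad(J\ge1),\qquad \|k\xi\|\le\sum_{J\ge1}\|k/N_J\|\le2\delta ,
\end{equation}
where the second estimate uses subadditivity and continuity of $\|\cdot\|$. So $\xi$ is continuous at $0$.
\end{proof}

Uniform smallness of the numbers $\|k/N_J\|$ does not make their sum small. The doublings upgrade uniform smallness to geometric decay, and this is what lets the infinite sum $\xi$ into the character group.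

\section{The construction for the $2$-adic topology}\label{sec:dyadic}

Let $b_n=2^n$, so that $H$ is the group of dyadic rationals modulo $1$, and let $c_n=2^{n^2}$. Then $\mathbf{c}\in\mathcal{D}_\infty$, $\lambda_{\mathbf{c}}=\lambda_{\mathbf{b}}$, and $\tau_{\mathbf{c}}=\tau_S$ with $S=\{2^{-n^2}:n\ge1\}$. We want a set $S'$ with $D\subseteq S'-S$ that is as sparse as $S$.

Let $a_J=\frac12(J+1)(J+2)$, so $a_0,a_1,a_2,a_3=1,3,6,10$, and put $N_J=2^{a_J^2}$. Exactly $J$ integers $n$ lie strictly between $a_{J-1}$ and $a_J$, namely $n=a_{J-1}+i$ with $1\le i\le J$. We attach the $i$-th doubling $2^{i-1}/N_J$ to the $i$-th of the corresponding points $2^{-n^2}$ and keep $1/N_J$ unchanged. The $J$-th \emph{block} of $S'$ consists of these $J+1$ numbers: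
\[
\begin{array}{ll}
J=1: & 2^{-4}+2^{-9},\quad 2^{-9};\\
J=2: & 2^{-16}+2^{-36},\quad 2^{-25}+2^{-35},\quad 2^{-36};\\
J=3: & 2^{-49}+2^{-100},\quad 2^{-64}+2^{-99},\quad 2^{-81}+2^{-98},\quad 2^{-100};
\end{array}
\]
and so on. By construction $D\subseteq S'-S$, so Lemmas~\ref{lem:tauS}(c) and~\ref{lem:doubling} show that the non-dyadic point $\xi=2^{-9}+2^{-36}+2^{-100}+\cdots$ is a character of $\tau_{\mathbf{c}}\vee\tau_{S'}$.

Binary digits show what happens. Let $k\ge0$ and $1\le l\le m$. If the digits of $k$ at $2^{m-l},\dots,2^{m-1}$ are all equal, then $\|k/2^m\|\le2^{-l}$; if $\|k/2^m\|<2^{-l}$, they are all equal. So a $\tau_{\mathbf{c}}$-neighborhood of $0$ asks for a run of equal digits, of one fixed length, below each position $n^2$. For $k\in U(S,\frac18)\cap U(S',\frac18)\subseteq U(D,\frac14)$, estimate \eqref{eq:decay} gives $\|k/N_J\|\le2^{-J-1}$, which forces a run of length $J$ below position $a_J^2$. In the join the runs must grow.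

It remains to see that $\tau_{S'}$ is compatible. Since $a_J^2-(J-1)\ge(a_J-1)^2$, each perturbation is at most the point it perturbs. So $S'=\{s_n':n\ge2\}$ with $2^{-n^2}\le s_n'\le2\cdot2^{-n^2}$, and
\begin{equation}\label{eq:dyadiceta}
s'_{n+1}/s'_n\le2^{-2n},\qquad N_{J-1}\,s'_{a_{J-1}+1}\le2^{-2a_{J-1}} .
\end{equation}
Thus $S'$ is as lacunary as $S$. What has changed is the arithmetic: the $J+1$ elements of a block share the large denominator $N_J$. Two features of $S'$ cannot be simplified away.
\begin{itemize}
\item The blocks must have unbounded length. If only the doublings with $i\le w$ were used, $w$ fixed, then $\|2^{i-1}\theta\|\le2^{w-1}\|\theta\|$ would give $\tau_D=\tau_{\{1/N_J\}}$, which is compatible by (F3).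
\item Each doubling needs its own carrier. If $S'$ contained $x_J+2^{i-1}/N_J$ for $1\le i\le J+1$ with a single $x_J$ per block, then $D\subseteq S'-S'$, and $\xi$ would be a character of $\tau_{S'}$ itself.
\end{itemize}
We therefore need a criterion for compatibility that allows blocks of fractions with a common denominator, with estimates that do not depend on the length of the block.

\section{Testing a character on several scales}\label{sec:scales}

Inside one block the question is the following. A point $z\in\mathbb{T}$ is known to have small multiples $tz$ only for those $t$ in a long interval for which $ty_1,\dots,ty_w$ are small as well. How small must $z$ be?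

\begin{lemma}\label{lem:scales}
Let $0<\varepsilon\le\frac14$, $0<\eta\le\frac\varepsilon4$, $0\le\sigma\le\frac\varepsilon{16}$ and $w\ge0$. Let $y_1>\dots>y_w>y_{w+1}>0$ be reals with $y_1\le\eta$ and $y_{i+1}\le\eta y_i$ for $1\le i\le w$. Let $z\in\mathbb{T}$ satisfy $\|tz\|\le\sigma$ for every integer $t\ge0$ such that $ty_{w+1}\le\varepsilon$ and $\|ty_j\|\le\varepsilon$ for $1\le j\le w$. Then
\[
\|z\|\le2\sigma y_{w+1}/\varepsilon .
\]
\end{lemma}

The bound is sharp up to the factor $2$, since $z=\sigma y_{w+1}/\varepsilon$ has $|tz|\le\sigma$ for all $0\le t\le\varepsilon/y_{w+1}$. So lacunary side conditions, however many, cost nothing.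

Let $\hat z\in(-\frac12,\frac12]$ be the lift of $z$. For $w=0$ all integers $t\in[0,\varepsilon/y_1]$ are tested. The reals $t\hat z$ walk in steps of length $|\hat z|\le\sigma$ and stay within $\sigma$ of $\mathbb{Z}$. The steps are too short to pass from $0$ to $\pm1$, so the walk stays in $[-\sigma,\sigma]$, and its last point gives $|\hat z|\le2\sigma y_1/\varepsilon$. For $w=1$ the tested $t$ form clusters around the points $m/y_1$, separated by gaps of length about $1/y_1$, and in a gap the walk is unobserved. But the first cluster is the case $w=0$, and with $|\hat z|\le2\sigma y_1/\varepsilon$ the walk moves by only about $2\sigma/\varepsilon$ across a gap. In general the bound obtained from the first $i-1$ conditions controls the gaps created by the $i$-th (Figure~\ref{fig:scales}), and the constants do not deteriorate.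

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=0.7cm]
\foreach \h in {0,1,2} \draw[gray] (0,\h) -- (10,\h);
\node[left] at (0,2) {$\|sy_1\|\le\varepsilon$};
\node[left] at (0,1) {$\|sy_2\|\le\varepsilon$};
\node[left] at (0,0) {both};
\begin{scope}
\clip (0,-0.3) rectangle (10,2.3);
\foreach \m in {0,...,20} \draw[line width=3pt] ({0.5*\m-0.125},2) -- ({0.5*\m+0.125},2);
\foreach \m in {0,1,2} \draw[line width=3pt] ({4*\m-1},1) -- ({4*\m+1},1);
\foreach \p in {0,1,2} {
\begin{scope}
\clip ({4*\p-1},-0.3) rectangle ({4*\p+1},0.3);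
\foreach \m in {0,...,20} \draw[line width=3pt] ({0.5*\m-0.125},0) -- ({0.5*\m+0.125},0);
\end{scope}
}
\end{scope}
\draw[<->] (4,-0.6) -- node[below] {$1/y_2$} (8,-0.6);
\end{tikzpicture}
\caption{The reals $s\ge0$ with $\|sy_1\|\le\varepsilon$, with $\|sy_2\|\le\varepsilon$, and with both, drawn with $\varepsilon=\frac14$ and, for legibility, $y_2=y_1/8$. In the bottom row, gaps of order $1/y_1$ occur inside each cluster and gaps of order $1/y_2$ between clusters.}
\label{fig:scales}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:scales}]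
Since $\sigma\le\frac1{64}$, we have $\sigma+\frac38<\frac12$. As $\|u'\|=|u'|$ for $|u'|\le\frac12$, the following holds for reals $u,u'$:
\begin{equation}\label{eq:nojump}
|u|\le\sigma,\quad|u'-u|\le\tfrac38,\quad\|u'\|\le\sigma\qquad\Longrightarrow\qquad|u'|\le\sigma .
\end{equation}
For $0\le i\le w$ put
\[
T_i=\{t\in\mathbb{Z}:0\le t\le\varepsilon/y_{i+1},\ \|ty_j\|\le\varepsilon\text{ for }1\le j\le i\}\ni0 .
\]
If $t\in T_i$ and $i<j\le w+1$, then $0\le ty_j\le\varepsilon y_j/y_{i+1}\le\varepsilon$. So the hypothesis applies to every $t\in T_i$, and $\|tz\|\le\sigma$ on $T_i$.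

\emph{Gaps.} For $1\le i\le w$, every closed interval $I$ of length $2/y_i$ contains an integer $t$ with $\|ty_j\|\le\varepsilon$ for $1\le j\le i$. Indeed, $\{s\in\mathbb{R}:\|sy_i\|\le\varepsilon\}$ is the union of the closed intervals of length $2\varepsilon/y_i$ centered at the points $m/y_i$, $m\in\mathbb{Z}$. Removing $\varepsilon/y_i$ from both ends of $I$ leaves length $(2-2\varepsilon)/y_i\ge1/y_i$, so the remainder contains a center, and $I$ contains the whole interval $I'$ around it. If $i>1$, then $y_i\le\eta y_{i-1}\le\varepsilon y_{i-1}$, so $I'$ has length $2\varepsilon/y_i\ge2/y_{i-1}$ and we repeat the step inside $I'$ with $i-1$ in place of $i$. After $i$ steps we have an interval of length $2\varepsilon/y_1\ge2\varepsilon/\eta\ge8$ on which all $i$ conditions hold, and it contains an integer.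

\emph{Claim.} For $0\le i\le w$ we have $|t\hat z|\le\sigma$ for all $t\in T_i$, and $\max T_i\ge\varepsilon/(2y_{i+1})$. Consequently
\begin{equation}\label{eq:scalebound}
|\hat z|\le2\sigma y_{i+1}/\varepsilon .
\end{equation}

Let $i=0$. Then $T_0=\{0,1,\dots,\lfloor\varepsilon/y_1\rfloor\}$ with $\varepsilon/y_1\ge4$. So $\max T_0\ge\varepsilon/(2y_1)$ and $1\in T_0$, which gives $|\hat z|=\|z\|\le\sigma\le\frac38$. Now \eqref{eq:nojump} carries $|t\hat z|\le\sigma$ from $t$ to $t+1$, starting at $t=0$.

Let $1\le i\le w$ and assume the claim for $i-1$, so that $|\hat z|\le2\sigma y_i/\varepsilon$. Let $t<t'$ be consecutive elements of $T_i$, and let $t''\in[t+1,\,t+1+2/y_i]$ be an integer with $\|t''y_j\|\le\varepsilon$ for $j\le i$. Either $t''\in T_i$, or $t''>\varepsilon/y_{i+1}\ge t'$; in both cases $t'\le t''$. Hence $t'-t\le1+2/y_i\le3/y_i$ and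
\[
|t'\hat z-t\hat z|\le\frac3{y_i}\cdot\frac{2\sigma y_i}\varepsilon=\frac{6\sigma}\varepsilon\le\frac38 .
\]
By \eqref{eq:nojump}, the bound $|t\hat z|\le\sigma$ passes from each element of $T_i$ to the next, starting at $t=0$. Finally, $2/y_i\le2\eta/y_{i+1}\le\varepsilon/(2y_{i+1})$, so the interval $[\varepsilon/y_{i+1}-2/y_i,\ \varepsilon/y_{i+1}]$ lies in $[\varepsilon/(2y_{i+1}),\ \varepsilon/y_{i+1}]$. The integer that it contains by the gap statement belongs to $T_i$, and $\max T_i\ge\varepsilon/(2y_{i+1})$. This proves the claim, and \eqref{eq:scalebound} with $i=w$ is the assertion.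
\end{proof}

\section{A criterion for compatibility}\label{sec:criterion}

\begin{proposition}\label{prop:criterion}
Let $N_0<N_1<N_2<\cdots$ be terms of $\mathbf{b}$. For each $J\ge1$ let $w_J\ge0$ and let
\[
x_{J,1}>\dots>x_{J,w_J}>x_{J,w_J+1}=1/N_J
\]
be reals with $N_Jx_{J,i}\in\mathbb{Z}$ for all $i$. Let $\eta_J$ be the largest of the numbers $N_{J-1}x_{J,1}$ and $x_{J,i+1}/x_{J,i}$ $(1\le i\le w_J)$. Assume that $\eta_J\le1$ for all $J$ and $\eta_J\to0$. Let $S=\{x_{J,i}+\mathbb{Z}:J\ge1,\ 1\le i\le w_J+1\}$. Then $\tau_S$ is a metrizable locally quasi-convex compatible topology.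
\end{proposition}

\begin{proof}
Note that $N_{J-1}\mid N_J$ and $N_J\ge2N_{J-1}$. If $k\in\bigcap_\varepsilon U(S,\varepsilon)$, then $k/N_J\in\mathbb{Z}$ for all $J$, so $k=0$. By Lemma~\ref{lem:tauS}(a), $\tau_S$ is metrizable and locally quasi-convex, and the points $\frac1{N_J}+\mathbb{Z}\in S$ are characters. They generate $H$, because each $b_n$ divides some $N_J$. So $H\subseteq(\mathbb{Z},\tau_S)^\wedge$.

Conversely, let $x\in\mathbb{T}$ be $\tau_S$-continuous, and choose $\varepsilon_0\in(0,\frac14]$ with $\|kx\|\le\frac14$ for all $k\in U(S,\varepsilon_0)$. The difficulty is that this is a single inequality with the fixed constant $\frac14$, on a set defined by all blocks at once, while Lemma~\ref{lem:scales} treats one block and needs a bound $\sigma$ that is small compared with $\varepsilon$. We therefore introduce, for each $J$, integers that interact essentially with block $J$ alone. Put $\varepsilon=\varepsilon_0/4$ and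
\[
B_J=\{k\in N_{J-1}\mathbb{Z}:\ |k|\le\varepsilon N_J,\ \|kx_{J,i}\|\le\varepsilon\text{ for }1\le i\le w_J\}\qquad(J\ge1),
\]
a finite symmetric set containing $0$. Divisibility by $N_{J-1}$ hides $k$ from the earlier blocks, and the bound on $|k|$ makes it nearly invisible to the later ones. Such integers can be added freely, and this will force the effect of $x$ on $B_J$ to be summable in $J$.

\emph{Step 1: if $F$ is a finite set of indices and $k_J\in B_J$ for $J\in F$, then $k=\sum_{J\in F}k_J\in U(S,\varepsilon_0)$.} Let $s=x_{j,i}$ with $1\le i\le w_j+1$, and consider one term $k_J$.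
\begin{itemize}
\item If $J>j$, then $N_j\mid N_{J-1}\mid k_J$ and $N_js\in\mathbb{Z}$, so $k_Js\in\mathbb{Z}$.
\item If $J=j$, then $\|k_js\|\le\varepsilon$: for $i\le w_j$ by definition, and for $i=w_j+1$ because $|k_j|/N_j\le\varepsilon$.
\item If $J<j$, then $|k_Js|\le\varepsilon N_Jx_{j,1}=\varepsilon\,\frac{N_J}{N_{j-1}}\,N_{j-1}x_{j,1}\le\varepsilon\,2^{-(j-1-J)}$, using $\eta_j\le1$. These bounds add up to at most $2\varepsilon$.
\end{itemize}
Hence $\|ks\|\le3\varepsilon\le\varepsilon_0$.

\emph{Step 2: $\sigma_J=\max_{k\in B_J}\|kx\|$ tends to $0$.} Step~1 with $F=\{J\}$ gives $\sigma_J\le\frac14$. Since $B_J$ is symmetric, there is $k_J\in B_J$ with $k_Jx=\sigma_J+\mathbb{Z}$. Let $\Sigma_n=\sigma_1+\dots+\sigma_n$. Step~1 with $F=\{1,\dots,n\}$ gives $\|\Sigma_n\|\le\frac14$. If $\Sigma_n\le\frac14$, then $\Sigma_{n+1}\in[0,\frac12]$, so $\Sigma_{n+1}=\|\Sigma_{n+1}\|\le\frac14$. By induction $\sum_J\sigma_J\le\frac14$, and $\sigma_J\to0$.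

\emph{Step 3: $\|N_{J-1}x\|\le N_{J-1}/(8N_J)$ for all large $J$.} Let $J$ be so large that $\eta_J\le\varepsilon/4$ and $\sigma_J\le\varepsilon/16$. Apply Lemma~\ref{lem:scales} with
\[
w=w_J,\qquad y_i=N_{J-1}x_{J,i},\qquad z=N_{J-1}x,\qquad\eta=\eta_J,\qquad\sigma=\sigma_J ,
\]
so that $y_{w+1}=N_{J-1}/N_J$; the conditions on the $y_i$ hold by the definition of $\eta_J$. If $t\ge0$ is an integer with $ty_{w+1}\le\varepsilon$ and $\|ty_j\|\le\varepsilon$ for $j\le w$, then $k=N_{J-1}t$ satisfies $|k|\le\varepsilon N_J$ and $\|kx_{J,j}\|=\|ty_j\|\le\varepsilon$. So $k\in B_J$ and $\|tz\|=\|kx\|\le\sigma_J$. The lemma gives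
\[
\|N_{J-1}x\|\le\frac{2\sigma_J}\varepsilon\cdot\frac{N_{J-1}}{N_J}\le\frac{N_{J-1}}{8N_J}.
\]

\emph{Step 4: $x\in H$.} Fix a real lift $\hat x$ of $x$. By Step~3, for large $J$ there is $r_J\in\mathbb{Z}$ with $\hat x=r_J/N_{J-1}+e_J$ and $|e_J|\le1/(8N_J)$. The approximation by a fraction with denominator $N_{J-1}$ is finer than the mesh of the next lattice $\frac1{N_J}\mathbb{Z}$, so it cannot be improved: the number
\[
\frac{r_{J+1}}{N_J}-\frac{r_J}{N_{J-1}}=e_J-e_{J+1}
\]
lies in $\frac1{N_J}\mathbb{Z}$ and has absolute value at most $1/(4N_J)$, so it is $0$. Thus $h=r_J/N_{J-1}$ does not depend on $J$ for large $J$. Since $e_J\to0$, we get $\hat x=h$ and $x\in H$.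
\end{proof}

\begin{remark}\label{rem:hyp}
The condition $N_Jx_{J,i}\in\mathbb{Z}$ enters in Step~1; without it a single irrational $x_{J,i}$ would be a character outside $H$. The condition $\eta_J\to0$ enters in Step~3 and cannot be replaced by $\eta_J\le\frac12$. Take $N_J\ge\max\{3,2^J\}N_{J-1}$, $w_J=J-1$ and $x_{J,i}=2^{J-i}/N_J$. Then $\eta_J\le\frac12$ for all $J$, but $S$ is the set $D$ of Lemma~\ref{lem:doubling}, and $\tau_D$ is not compatible.
\end{remark}

By \eqref{eq:dyadiceta}, the set $S'$ of Section~\ref{sec:dyadic} satisfies the hypotheses with $w_J=J$ and $\eta_J\le2^{-2a_{J-1}}$, so $\tau_{S'}$ is compatible, which completes that example. Blocks of length one give (F3).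

\begin{corollary}\label{cor:unit}
Let $\mathbf{c}\in\mathcal{D}_\infty$ with $\lambda_{\mathbf{c}}=\lambda_{\mathbf{b}}$. Then $\tau_{\mathbf{c}}$ is a metrizable locally quasi-convex compatible topology, strictly finer than $\lambda_{\mathbf{b}}$.
\end{corollary}

\begin{proof}
The group $H$ is also the character group of $\lambda_{\mathbf{c}}$, so we may apply Proposition~\ref{prop:criterion} to $\mathbf{c}$, with $N_J=c_{J+1}$, $w_J=0$ and $\eta_J=c_J/c_{J+1}$. Here $S=\{1/c_n:n\ge2\}$, and $\tau_S=\tau_{\mathbf{c}}$ because $\|k/c_1\|\le(c_2/c_1)\|k/c_2\|$. Strictness is Lemma~\ref{lem:lambda}(d).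
\end{proof}

\section{Perturbing a null sequence}\label{sec:perturb}

The construction of Section~\ref{sec:dyadic} used two properties of the points $2^{-n^2}$: they tend to $0$, so that lacunary blocks can be selected, and they lie in $H$, so that a block has a common denominator in $\mathbf{b}$.

\begin{proposition}\label{prop:perturb}
Let $(s_n)$ be a sequence of reals in $(0,\frac12)$ with $s_n\to0$ and $s_n+\mathbb{Z}\in H$. Then there are a metrizable locally quasi-convex compatible topology $\tau'$ and a point $\xi\in\mathbb{T}\setminus H$ such that $\xi$ is continuous for $\tau_{\{s_n\}}\vee\tau'$.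
\end{proposition}

\begin{proof}
Let $N_0=b_1$. Given $N_{J-1}$ with $J\ge1$, choose terms $x_{J,1},\dots,x_{J,J}$ of $(s_n)$ with
\[
N_{J-1}x_{J,1}\le2^{-J},\qquad x_{J,i+1}\le2^{-J}x_{J,i}\quad(1\le i<J),
\]
which is possible since $0<s_n\to0$. The denominator is chosen after the carriers, so that the perturbations are small against the smallest carrier: let $N_J$ be a term of $\mathbf{b}$ so large that $N_Jx_{J,i}\in\mathbb{Z}$ for $1\le i\le J$ and $N_Jx_{J,J}\ge4^J$. Then $N_J\ge4^J/x_{J,1}\ge8^JN_{J-1}\ge 8N_{J-1}$. Put
\[
x'_{J,i}=x_{J,i}+\frac{2^{i-1}}{N_J}\quad(1\le i\le J),\qquad x'_{J,J+1}=\frac1{N_J},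
\]
and $S'=\{x'_{J,i}+\mathbb{Z}:J\ge1,\ 1\le i\le J+1\}$. All $N_Jx'_{J,i}$ are integers. Since $2^{i-1}/N_J\le2^{J-1}4^{-J}x_{J,J}\le x_{J,i}$, we have $x_{J,i}\le x'_{J,i}\le2x_{J,i}$ for $i\le J$. Hence
\[
N_{J-1}x'_{J,1}\le2^{1-J},\qquad
\frac{x'_{J,i+1}}{x'_{J,i}}\le\frac{2x_{J,i+1}}{x_{J,i}}\le2^{1-J}\ \ (1\le i<J),\qquad
\frac{x'_{J,J+1}}{x'_{J,J}}\le\frac1{N_Jx_{J,J}}\le4^{-J}.
\]
The middle case occurs only for $J\ge2$, so all ratios are less than $1$ and each block is strictly decreasing. Proposition~\ref{prop:criterion} applies with $w_J=J$ and $\eta_J\le2^{1-J}$, and $\tau'=\tau_{S'}$ is metrizable, locally quasi-convex and compatible.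

Let $D$ and $\xi\notin H$ be as in Lemma~\ref{lem:doubling} for these $N_J$. Since $2^{i-1}/N_J=x'_{J,i}-x_{J,i}$, we have $D\subseteq S'-\{s_n+\mathbb{Z}:n\ge1\}$, so $\tau_D\subseteq\tau_{\{s_n\}}\vee\tau'$ by Lemma~\ref{lem:tauS}(c). As $\xi$ is $\tau_D$-continuous, it is continuous for $\tau_{\{s_n\}}\vee\tau'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
We have $\frac1{c_n}+\mathbb{Z}\in(\mathbb{Z},\lambda_{\mathbf{c}})^\wedge=H$ and $1/c_n\to0$. Apply Proposition~\ref{prop:perturb} to the sequence $(s_n)$ of the numbers $1/c_n$ with $c_n\ge3$. Since $\tau_{\{s_n\}}\subseteq\tau_{\mathbf{c}}$ by Lemma~\ref{lem:tauS}(b), the point $\xi\notin H$ is continuous for $\tau_{\mathbf{c}}\vee\tau'$, which is therefore not compatible.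

Now assume that $s_{\mathbf{b}}$ is compatible. By definition $\tau_{\mathbf{c}}\subseteq s_{\mathbf{b}}$. If $\tau'$ were coarser than $s_{\mathbf{b}}$, then $\tau_{\mathbf{c}}\vee\tau'\subseteq s_{\mathbf{b}}$ and $\xi\in(\mathbb{Z},s_{\mathbf{b}})^\wedge=H$, a contradiction. So $\tau'$ is a locally quasi-convex compatible topology that is not coarser than $s_{\mathbf{b}}$, and $s_{\mathbf{b}}$ is not the Mackey topology.
\end{proof}

A sequence $\mathbf{c}$ as in the theorem exists by (F4), so the Question has a negative answer for every $\mathbf{b}\in\mathcal{D}$.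

\section{Null sequences below a compatible topology}\label{sec:strong}

For a general $\tau$ no null sequence is given in advance. We find one in the polar $U^\triangleright$ of a neighborhood $U$ of $0$: if this polar is infinite, it has an accumulation point $p$ in the compact group $\mathbb{T}$, and we translate by $p$. The point to check is that $p$ is again a character.

\begin{lemma}\label{lem:null}
Let $\tau\neq\lambda_{\mathbf{b}}$ be a locally quasi-convex compatible topology. Then there is a sequence $(s_n)$ in $(0,\frac12)$ with $s_n\to0$, $s_n+\mathbb{Z}\in H$ and $\tau_{\{s_n\}}\subseteq\tau$.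
\end{lemma}

\begin{proof}
Let $U$ be a quasi-convex $\tau$-neighborhood of $0$; then $U^\triangleright\subseteq H$. If $U^\triangleright$ is finite, it lies in $\frac1{b_n}\mathbb{Z}/\mathbb{Z}$ for some $n$, so that $U=(U^\triangleright)^\triangleleft\supseteq b_n\mathbb{Z}$. If this happened for every such $U$, we would get $\tau\subseteq\lambda_{\mathbf{b}}$, and then $\tau=\lambda_{\mathbf{b}}$ by Lemma~\ref{lem:lambda}(c). This is the only use of local quasi-convexity. So there is a $\tau$-neighborhood $U$ of $0$ with $U^\triangleright$ infinite.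

Choose pairwise distinct $e_n\in U^\triangleright$ converging to some $p\in\mathbb{T}$, with $e_n\neq p$ for all $n$. For $k\in U$ we have $\|ke_n\|\le\frac14$ for all $n$, and in the limit $\|kp\|\le\frac14$. Given $m\ge1$, choose by continuity of addition a $\tau$-neighborhood $V$ of $0$ whose $m$-fold sum $V+\dots+V$ is contained in $U$. For $k\in V$ and $1\le j\le m$ we have $jk\in U$, because $0\in V$. Lemma~\ref{lem:quarter} gives, for all $k\in V$ and all $n$,
\begin{equation}\label{eq:equi}
\|kp\|\le\tfrac1{4m},\qquad\|ke_n\|\le\tfrac1{4m},\qquad\text{hence}\qquad\|k(e_n-p)\|\le\tfrac1{2m}.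
\end{equation}
The first inequality shows that $p$ is $\tau$-continuous, so $p\in H$ by compatibility. The points $e_n-p$ lie in $H\setminus\{0\}$ and tend to $0$. After discarding finitely many of them and replacing some by their negatives, they have lifts $s_n\in(0,\frac12)$ with $s_n\to0$. By \eqref{eq:equi}, $V\subseteq U(\{s_n\},\frac1{2m})$. Since $m$ was arbitrary, $\tau_{\{s_n\}}\subseteq\tau$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Take $(s_n)$ from Lemma~\ref{lem:null}, and $\tau'$ and $\xi\notin H$ from Proposition~\ref{prop:perturb}. Then $\xi$ is continuous for $\tau_{\{s_n\}}\vee\tau'\subseteq\tau\vee\tau'$, so $\tau\vee\tau'$ is not compatible.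

Thus no $\tau\neq\lambda_{\mathbf{b}}$ has the property in the second assertion. The topology $\lambda_{\mathbf{b}}$ is compatible and locally quasi-convex by Lemma~\ref{lem:lambda}(b), and it has the property: for compatible $\tau'$, Lemma~\ref{lem:lambda}(c) gives $\lambda_{\mathbf{b}}\vee\tau'=\tau'$.

Finally, by (F4) and Corollary~\ref{cor:unit} there is a locally quasi-convex compatible topology $\tau_{\mathbf{c}}\neq\lambda_{\mathbf{b}}$. By the first assertion its join with some locally quasi-convex compatible $\tau'$ is not compatible. By \eqref{eq:sandwich}, the pair $(\mathbb{Z},H)$ has no Mackey topology.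
\end{proof}

\begin{remark}
The compatibility of $s_{\mathbf{b}}$ is used only in the last step of the proof of Theorem~\ref{thm:answer}, to contradict $\xi\notin H$. Whether or not $s_{\mathbf{b}}$ is compatible, it is not the Mackey topology for $(\mathbb{Z},H)$, since by Theorem~\ref{thm:strong} there is none. We make no claim here about whether $s_{\mathbf{b}}$ is in fact compatible.
\end{remark}

\begin{thebibliography}{1}

\bibitem{AB}
Lydia Aussenhofer and Daniel de la Barrera Mayoral,
\emph{Linear topologies on $\mathbb{Z}$ are not Mackey topologies},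
arXiv:1107.2661 (2011).

\end{thebibliography}
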